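# The $q,t$-symmetry of $C_\lambda(q,t)$ for $\vec{k}$-Dyck paths with parts $a$ and $a+1$

Throughout, $x^+=\max(x,0)$, $[P]$ is $1$ if the statement $P$ is true and $0$ otherwise, and $[n]=\{1,\dots,n\}$.

## 1. $\vec{k}$-Dyck paths, the sweep map, and $C_\lambda(q,t)$

Let $\lambda=(\lambda_1,\dots,\lambda_n)$ be a partition with $n$ positive parts and $|\lambda|=\lambda_1+\cdots+\lambda_n$.

**Definition (paths).** A *$\vec{k}$-Dyck path of type $\lambda$* is a lattice path $D$ from $(0,0)$ to $(|\lambda|,|\lambda|)$ that uses $|\lambda|$ unit east steps $E=(1,0)$ and $n$ north steps $N^{k_1},\dots,N^{k_n}$, where $N^k=(0,k)$ and $(k_1,\dots,k_n)$ is some rearrangement of $\lambda$, and that never goes below the diagonal $y=x$. The set of these paths is $\mathcal D_\lambda$.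

A north step $N^k$ is one step, however long it is. For $\lambda=(1^n)$ we get ordinary Dyck paths, for $\lambda=(k^n)$ the $k$-Dyck paths. For $\lambda=(2,1)$ there are five paths:
$$N^2E^2NE,\quad N^2ENE^2,\quad N^2NE^3,\quad NEN^2E^2,\quad NN^2E^3 .$$

**Definition (level, area).** The *level* of $(x,y)$ is $y-x$. The *starting level* of a step is the level of its initial point. The *area* of $D$ is the sum of the starting levels of all north steps of $D$.

For $\lambda=(1^n)$ and $\lambda=(k^n)$ this is the usual area. In $NN^2E^3$ the step $N$ starts at level $0$ and $N^2$ at level $1$, so the area is $1$.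

It is convenient to record only the north steps. Encode $D$ by $(a_1,k_1),\dots,(a_n,k_n)$, the starting levels and sizes of its north steps from left to right. I call the pairs $(a_i,k_i)$ the *elements* of $D$. Then $\operatorname{area}(D)=\sum_i a_i$, and $\mathcal D_\lambda$ is identified with the set of sequences satisfying
$$a_1=0,\qquad a_i\ge 0,\qquad a_{i+1}\le a_i+k_i\ (1\le i<n),\qquad (k_i)\text{ a rearrangement of }\lambda. \tag{1}$$
Indeed, the first step of $D$ cannot be $E$, so $a_1=0$, and
$$D=N^{k_1}E^{a_1+k_1-a_2}N^{k_2}E^{a_2+k_2-a_3}\cdots N^{k_n}E^{a_n+k_n}.$$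
The exponents must be $\ge 0$. Levels only decrease between consecutive north steps and the final level is $0$, so $D$ stays weakly above the diagonal iff all $a_i\ge0$. In this code the five paths of type $(2,1)$ are $(0,2)(0,1)$; $(0,2)(1,1)$; $(0,2)(2,1)$; $(0,1)(0,2)$; $(0,1)(1,2)$.

**Definition (sweep map).** List all steps of $D$ in increasing order of starting level. Among steps with the same starting level, list them from right to left, that is, in reverse order of occurrence in $D$. The resulting sequence of steps is the path $\Phi(D)$.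

It is known that $\Phi$ is a bijection $\mathcal D_\lambda\to\mathcal D_\lambda$ (we shall not need this). Example: in $D=N^2E^2NE$ the starting levels are, in order, $0,2,1,0,1$. Level $0$ read from right to left gives $N,N^2$; level $1$ gives $E,E$; level $2$ gives $E$. So $\Phi(D)=NN^2E^3$.

**Definition (dinv).** $\operatorname{dinv}(D)=\operatorname{area}(\Phi(D))$.

So $\operatorname{dinv}(N^2E^2NE)=\operatorname{area}(NN^2E^3)=1$. This definition extends the classical case of Dyck paths and Loehr's case of $k$-Dyck paths.

**Definition.** $\displaystyle C_\lambda(q,t)=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}(D)}t^{\operatorname{area}(D)}$. It is *$q,t$-symmetric* if $C_\lambda(q,t)=C_\lambda(t,q)$.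

Sweeping all five paths of type $(2,1)$ by hand gives the following table.

| $D$ | code | area | $\Phi(D)$ | dinv |
|---|---|---|---|---|
| $N^2E^2NE$ | $(0,2)(0,1)$ | $0$ | $NN^2E^3$ | $1$ |
| $N^2ENE^2$ | $(0,2)(1,1)$ | $1$ | $N^2ENE^2$ | $1$ |
| $N^2NE^3$ | $(0,2)(2,1)$ | $2$ | $N^2E^2NE$ | $0$ |
| $NEN^2E^2$ | $(0,1)(0,2)$ | $0$ | $N^2NE^3$ | $2$ |
| $NN^2E^3$ | $(0,1)(1,2)$ | $1$ | $NEN^2E^2$ | $0$ |

Hence $C_{(2,1)}=q^2+qt+t^2+q+t$, which is symmetric.

## 2. Symmetry for $\lambda=((a+1)^s,a^{n-s})$

The definitions treat $q$ and $t$ very differently, so symmetry is a surprise whenever it occurs. The paper of Guoce Xin and Yingrui Zhang, "Dinv, Area, and Bounce for $\vec{k}$-Dyck paths", arXiv:2011.04927 (2020), is the source of the problem. The known facts are that symmetry holds when $\lambda$ has two parts and when $\lambda=(a^n)$, and that it fails in general for $n\ge4$. The question lies between these cases: allow two part sizes, but only neighboring ones.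

**Problem.** Let $a\ge1$, $n\ge1$, $0\le s\le n$, and let $\lambda=((a+1)^s,a^{n-s})$ consist of $s$ copies of $a+1$ and $n-s$ copies of $a$. Is $C_\lambda(q,t)$ always $q,t$-symmetric?

The answer is yes. For $n=1$ there is one path and $C_\lambda=1$. The table settles $(2,1)$.

A natural first attempt is to let $\Phi$ do the work. It sends dinv to area; if it also sent area to dinv, it would exchange the two statistics and we would be done. This fails already for $\lambda=(2,1)$, at $D=N^2NE^3$: here $\operatorname{area}(D)=2$, but $\Phi(D)=N^2E^2NE$ has dinv $1$. So another reason for symmetry is needed. The one used here comes from symmetric functions, and before we can compare with it we need dinv as a sum over pairs of north steps.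

## 3. A pairwise formula for dinv

This section holds for every $\lambda$.

**Proposition 1.** For $D\in\mathcal D_\lambda$ with code $(a_i,k_i)$,
$$\operatorname{dinv}(D)=\sum_{i<j}p_{ij}-\#\{i:a_i\ge1\},\qquad p_{ij}=\begin{cases}k_j& a_i=a_j\\ (k_i-\delta+1)^+& a_j=a_i+\delta,\ \delta\ge1\\ (k_j-\delta)^+& a_i=a_j+\delta,\ \delta\ge1.\end{cases}\tag{2}$$

*Proof.* **Step 1: write the new starting level of one north step as a count.** Let $S'$ be a north step of $D$ with starting level $L$. Its starting level in $\Phi(D)$ is the total height of the north steps listed before it minus the number of east steps listed before it: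
$$\sum_{S}k(S)-\#\{E:\text{start level}<L\}-\#\{E\text{ at start level }L\text{ to the right of }S'\},$$
where the sum is over north steps $S$ of level $<L$, or of level $L$ and to the right of $S'$.

**Step 2: replace east steps by pieces of north steps.** This lets us see each north step's contribution separately. Cut each north step into unit pieces; a north step of level $\ell$ and size $k$ has pieces with tops $\ell+1,\dots,\ell+k$. The path starts and ends at level $0$, so for each $c\ge1$ it goes down from $c$ to $c-1$ as often as it goes up from $c-1$ to $c$: the number of $E$'s with start level $c$ equals the number of pieces with top $c$. No $E$ starts at level $0$. Hence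
$$\#\{E:\text{start level}<L\}=\#\{\text{pieces with top}\le L-1\}.$$
After the start of $S'$ the path goes from level $L$ to level $0$. If $L\ge1$, it therefore goes down from $L$ to $L-1$ once more than it goes up from $L-1$ to $L$; if $L=0$, there are no such $E$'s and no pieces with top $0$. So
$$\#\{E\text{ at start level }L\text{ right of }S'\}=\#\{\text{pieces with top }L\text{ right of }S'\}+[L\ge1].$$

**Step 3: collect the contribution of each $S\neq S'$.** The pieces of $S'$ itself have tops $>L$ and do not matter. So the starting level of $S'$ in $\Phi(D)$ is $-[L\ge1]$ plus one contribution from each other north step $S$. Let $S$ have level $\ell$ and size $k$, and put $\delta=L-\ell$.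

- If $\delta<0$, then $S$ is listed after $S'$ and its pieces have tops $>L$. The contribution is $0$.
- If $\delta=0$, its pieces have tops $>L$. The contribution is $k$ if $S$ is to the right of $S'$, and $0$ otherwise.
- If $\delta\ge1$, then $S$ is listed before $S'$. It has $\min(k,\delta-1)$ pieces with top $\le L-1=\ell+\delta-1$, and it has a piece with top $L$ iff $\delta\le k$. The contribution is $k-\min(k,\delta-1)-[S\text{ right of }S'][\delta\le k]$. This is $(k-\delta+1)^+$ if $S$ is left of $S'$, and $(k-\delta)^+$ if $S$ is right of $S'$.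

**Step 4: sum over $S'$.** The sum of the new starting levels is $\operatorname{area}(\Phi(D))=\operatorname{dinv}(D)$. For $i<j$ the pair $\{i,j\}$ contributes as follows. If $a_i=a_j$, then only $S'=i$, $S=j$ counts, giving $k_j$. If $a_j=a_i+\delta$, then $S'=j$ and $S=i$ is to its left, giving $(k_i-\delta+1)^+$. If $a_i=a_j+\delta$, then $S'=i$ and $S=j$ is to its right, giving $(k_j-\delta)^+$. $\square$

**Two parts by hand.** Let $\lambda=(a+1,a)$. The order $(k_1,k_2)=(a+1,a)$ with $a_2=0$ has dinv $a$, and with $a_2=\delta\in\{1,\dots,a+1\}$ it has dinv $(a+1-\delta+1)-1=a+1-\delta$. The order $(a,a+1)$ with $a_2=0$ has dinv $a+1$, and with $a_2=\delta\in\{1,\dots,a\}$ it has dinv $a-\delta$. Altogether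
$$C_{(a+1,a)}=\sum_{i+j=a+1}q^it^j+\sum_{i+j=a}q^it^j,$$
which is symmetric. Look at the cross-over: the monomial $q^a$ of the second sum comes from the order $(a+1,a)$, while its other terms come from $(a,a+1)$; and $q^{a+1}$ of the first sum comes from the order $(a,a+1)$. The two level-zero paths sit, so to speak, in each other's place. This small defect is the main obstacle below.

## 4. The operator $\nabla$ and parking functions

We want to recognize $C_\lambda$ inside an object that is symmetric for structural reasons. Work with symmetric functions over $\mathbb Q(q,t)$, with the Hall inner product $\langle\,,\rangle$, for which the Schur functions are orthonormal. Write $n(\mu)=\sum_i(i-1)\mu_i$ and let $\mu'$ be the conjugate partition.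

**Definition ($\nabla$).** Let $\tilde H_\mu=\tilde H_\mu(X;q,t)$ be the modified Macdonald polynomials, a basis of symmetric functions. The Bergeron–Garsia operator $\nabla$ is the linear operator with $\nabla\tilde H_\mu=T_\mu\tilde H_\mu$, $T_\mu=t^{n(\mu)}q^{n(\mu')}$.

Example: $\tilde H_{(2)}=s_2+qs_{11}$ and $\tilde H_{(1,1)}=s_2+ts_{11}$, with $T_{(2)}=q$ and $T_{(1,1)}=t$. Since $e_2=s_{11}=(\tilde H_{(2)}-\tilde H_{(1,1)})/(q-t)$,
$$\nabla^2e_2=\frac{q^2\tilde H_{(2)}-t^2\tilde H_{(1,1)}}{q-t}=(q+t)\,s_2+(q^2+qt+t^2)\,s_{11}.\tag{3}$$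
Pairing (3) with $e_1h_1=s_2+s_{11}$ gives $q+t+q^2+qt+t^2$, which is $C_{(2,1)}$.

**Fact I (symmetry).** $\nabla^me_n$ is unchanged when $q$ and $t$ are exchanged. Indeed, $\tilde H_\mu(X;t,q)=\tilde H_{\mu'}(X;q,t)$ and $T_\mu(t,q)=T_{\mu'}(q,t)$. Let $\tau$ exchange $q$ and $t$ in coefficients. Then $\tau\nabla\tau$ is linear and sends $\tilde H_\mu\mapsto\tilde H_{\mu'}\mapsto T_{\mu'}\tilde H_{\mu'}\mapsto T_\mu\tilde H_\mu$, so $\tau\nabla\tau=\nabla$; and $\tau e_n=e_n$.

**Theorem A.** For $\lambda=((a+1)^s,a^{n-s})$,
$$C_\lambda(q,t)=\big\langle\nabla^{a+1}e_n,\;e_s\,h_{n-s}\big\rangle .$$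
Consequently $C_\lambda(q,t)=C_\lambda(t,q)$.

The consequence is immediate from Fact I, since $e_sh_{n-s}$ does not involve $q,t$. The formula is what we must prove, and for this we need a combinatorial description of $\nabla^me_n$.

**Definition (fundamental quasisymmetric functions).** For $S\subseteq[n-1]$, $F_S=\sum x_{i_1}\cdots x_{i_n}$ over $i_1\le\cdots\le i_n$ with $i_j<i_{j+1}$ for $j\in S$. The $F_S$ are linearly independent.

For $n=2$: $F_\varnothing=h_2=s_2$ and $F_{\{1\}}=e_2=s_{11}$. Gessel's formula says $s_\mu=\sum_{T\in SYT(\mu)}F_{\mathrm{Des}(T)}$, where $i\in\mathrm{Des}(T)$ iff $i+1$ lies in a strictly lower row than $i$ (English notation). For example $s_{21}=F_{\{1\}}+F_{\{2\}}$.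

**Definition (parking functions of slope $m$).** Consider lattice paths from $(0,0)$ to $(mn,n)$ with unit steps, weakly above the diagonal $x=my$. A parking function $PF$ is such a path with its north steps labelled by $1,\dots,n$ ("cars"), increasing upward along each run of consecutive north steps (a "column"). We use the following data.

- A north step starting at $(x,y)$ has rank $mn\,y-n\,x+\lfloor x/m\rfloor$.
- The area is the number of full cells between the path and the diagonal.
- $\operatorname{dinv}(\mathrm{path})$ is the number of cells $c$ above the path with $\frac{\mathrm{arm}(c)}{\mathrm{leg}(c)+1}\le m<\frac{\mathrm{arm}(c)+1}{\mathrm{leg}(c)}$. The arm counts cells strictly east of $c$ up to the path, the leg counts cells strictly south of $c$ up to the path; the second inequality is vacuous if $\mathrm{leg}(c)=0$.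
- $\operatorname{tdinv}(PF)$ is the number of pairs of north steps $S,S'$ with $\mathrm{car}(S)<\mathrm{car}(S')$ and $\mathrm{rank}(S)<\mathrm{rank}(S')<\mathrm{rank}(S)+mn$, and $\operatorname{maxtdinv}$ is its maximum over all labellings of the path.
- $\operatorname{dinv}(PF)=\operatorname{dinv}(\mathrm{path})+\operatorname{tdinv}(PF)-\operatorname{maxtdinv}(\mathrm{path})$.
- $\sigma(PF)$ lists the cars by decreasing rank, and $\mathrm{ides}(\sigma)=\{i:i+1\text{ precedes }i\text{ in }\sigma\}$.

**Fact II (shuffle theorem for $\nabla^me_n$).**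
$$\nabla^me_n=\sum_{PF}t^{\operatorname{area}}\,q^{\operatorname{dinv}(PF)}\,F_{\mathrm{ides}(\sigma(PF))}.\tag{4}$$
It was conjectured by Haglund–Haiman–Loehr–Remmel–Ulyanov, Duke Math. J. 126 (2005). It is the case of direction $n\cdot(m,1)$ of the $(km,kn)$-shuffle conjecture of Bergeron–Garsia–Leven–Xin (IMRN 2016), proved by Mellit, *Toric braids and $(m,n)$-parking functions*, Duke Math. J. 170 (2021). We use it as a black box.

**Example, $m=n=2$.** The first north step starts at $(0,0)$ with rank $0$; the second starts at $(x_2,1)$ with $x_2\in\{0,1,2\}$.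

- $x_2=2$: area $0$, second rank $4-4+1=1$. Two cells lie above the path, with arms $1,0$ and legs $0$; both count, so $\operatorname{dinv}(\mathrm{path})=2$. Since $0<1<4$, $\operatorname{maxtdinv}=1$. Cars $(1,2)$ (first step, second step) give dinv $2$ and $\sigma=21$; cars $(2,1)$ give dinv $1$ and $\sigma=12$.
- $x_2=1$: area $1$, second rank $2$, one cell, $\operatorname{dinv}(\mathrm{path})=1$, $\operatorname{maxtdinv}=1$. Cars $(1,2)$ give dinv $1$, $\sigma=21$; cars $(2,1)$ give dinv $0$, $\sigma=12$.
- $x_2=0$: area $2$, second rank $4$, no cells. Since $4\not<0+4$, $\operatorname{maxtdinv}=0$. Only cars $(1,2)$ are allowed, with dinv $0$, $\sigma=21$.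

The sum (4) is $(q+t)F_\varnothing+(q^2+qt+t^2)F_{\{1\}}$, in agreement with (3).

## 5. Parking-function dinv as a sum over pairs

To compare with Proposition 1 we put $\operatorname{dinv}(PF)$ into pairwise form.

**Step 1: encode the path by levels.** Let the $i$-th north step start at $(x_i,i-1)$ and put $a_i=m(i-1)-x_i$. This is the starting level when each north step is given height $m$. The conditions $x_1=0$, $x_i\le x_{i+1}$, $x_i\le m(i-1)$ become $a_1=0$, $a_{i+1}\le a_i+m$, $a_i\ge0$. So we get exactly the sequences (1) with all $k_i=m$; call these *$m$-paths*. Row $i$ contains $a_i$ full cells between path and diagonal, so the area is $\sum a_i$. Steps $i$ and $i+1$ are in the same column iff $x_{i+1}=x_i$, that is, iff $a_{i+1}=a_i+m$.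

**Step 2: compare ranks.** The goal is to describe the pairs that tdinv can count. The rank of step $i$ is $na_i+\lfloor x_i/m\rfloor$, with $0\le\lfloor x_i/m\rfloor<n$ because $x_i\le m(n-1)$. If $i<i'$ have the same level, then $x_{i'}=x_i+m(i'-i)$, so $\lfloor x_{i'}/m\rfloor-\lfloor x_i/m\rfloor=i'-i>0$. Hence ranks are distinct, ordered by level, and within a level from left to right.

Let $\delta=\mathrm{level}(S')-\mathrm{level}(S)$. Then $\mathrm{rank}(S')-\mathrm{rank}(S)$ is $n\delta$ plus an integer of absolute value $<n$.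

- If $\delta<0$, the difference is negative. If $\delta>m$, it exceeds $n(m+1)-n=mn$.
- If $\delta=0$, it is $i'-i$ for $S=i$, $S'=i'$, so it lies in $(0,mn)$ iff $S'$ is to the right of $S$.
- If $0<\delta<m$, it is larger than $n\delta-n\ge0$ and smaller than $n\delta+n\le mn$.
- If $\delta=m$, $S=i$, $S'=i'$, then $x_i-x_{i'}=m(i-1)-m(i'-1)+m=m(i-i'+1)$, so the difference is $mn+(i'-i-1)$. It is positive, and it is $<mn$ iff $i'<i+1$, that is, iff $i'<i$.

So $\mathrm{rank}(S)<\mathrm{rank}(S')<\mathrm{rank}(S)+mn$ holds iff one of the following does: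
$$\delta=0,\ S'\text{ right of }S;\qquad 0<\delta<m;\qquad \delta=m,\ S'\text{ left of }S.\tag{5}$$
For a pair of steps $i<j$ this reads
$$\begin{aligned}&a_i=a_j:&&(S,S')=(i,j)\text{ always};\\&a_i=a_j+\delta,\ \delta\ge1:&&(S,S')=(j,i)\text{ iff }\delta\le m;\\&a_j=a_i+\delta,\ \delta\ge1:&&(S,S')=(i,j)\text{ iff }\delta<m.\end{aligned}\tag{6}$$

**Step 3: compute $\operatorname{dinv}(\mathrm{path})$.** A cell above the path corresponds to a pair consisting of an east step $E$ (below the cell, in its column) and a north step $j$ (to the right of the cell, in its row), with $E$ before $j$. The arm is the number of east steps, and the leg the number of north steps, strictly between $E$ and $j$ on the path. If $E$ has start level $e$ (north steps having height $m$), then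
$$a_j=e-1-\mathrm{arm}+m\,\mathrm{leg}.$$
The condition $\mathrm{arm}\le m(\mathrm{leg}+1)$ means $a_j\ge e-1-m$. The condition $m\,\mathrm{leg}<\mathrm{arm}+1$ means $a_j<e$, that is, $a_j\le e-1$; for $\mathrm{leg}=0$ it holds automatically, as it should. So we count east steps before $j$ whose end level $f=e-1$ lies in $[a_j,a_j+m]$.

For $f\ge a_j$, the part of the path before step $j$ goes from level $0\le f$ to level $a_j\le f$, so it descends from $f+1$ to $f$ as often as unit pieces of its north steps rise from $f$ to $f+1$. The pieces of step $i$ rise from the levels in $[a_i,a_i+m-1]$. Hence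
$$\operatorname{dinv}(\mathrm{path})=\sum_{i<j}\#\big([a_i,a_i+m-1]\cap[a_j,a_j+m]\cap\mathbb Z\big),$$
and the $(i,j)$ term is
$$m\ \ (a_i=a_j);\qquad(m-\delta+1)^+\ \ (a_i=a_j+\delta,\ \delta\ge1);\qquad(m-\delta)^+\ \ (a_j=a_i+\delta,\ \delta\ge1).\tag{7}$$

**Step 4: combine.** Clearly tdinv is at most the number of pairs satisfying (5). Equality is attained when cars increase with rank; this labelling is allowed, because rank increases by $mn$ at each step up a column. So maxtdinv is the number of pairs satisfying (5), and
$$\operatorname{dinv}(PF)=\operatorname{dinv}(\mathrm{path})-\#\{(S,S')\text{ satisfying (5)}:\mathrm{car}(S)>\mathrm{car}(S')\}.\tag{8}$$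
With $c_i=\mathrm{car}(i)$, inserting (6) and (7) gives
$$\operatorname{dinv}(PF)=\sum_{i<j}\Big([c_i<c_j]\,(m-|a_i-a_j|)^++[c_i>c_j]\,(m-|a_i-a_j-1|)^+\Big).\tag{9}$$
Check the three cases. For $a_i=a_j$: $m-[c_i>c_j]$. For $a_i=a_j+\delta$: $(m-\delta+1)^+-[\delta\le m][c_j>c_i]$, which is $(m-\delta+1)^+$ if $c_i>c_j$ and $(m-\delta)^+$ if $c_i<c_j$. For $a_j=a_i+\delta$: $(m-\delta)^+-[\delta<m][c_i>c_j]$, which is $(m-\delta)^+$ if $c_i<c_j$ and $(m-\delta-1)^+$ if $c_i>c_j$. For $m=1$, (9) is the classical dinv of parking functions. In the proof below we use (8) with (6) and (7); formula (9) displays the conventions in one line.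

## 6. Pairing with $e_sh_{n-s}$: marked paths

From now on $m=a+1$ and $d=n-s$, so $\lambda=(m^s,(m-1)^d)$.

**Lemma 2.** Let $G=\sum_Sc_SF_S$ be a symmetric function of degree $n=s+d$. Then $\langle G,e_sh_d\rangle=\sum c_S$ over the sets $S\subseteq[n-1]$ with $S\setminus\{s\}=\{1,\dots,s-1\}$.

*Proof.* Both sides are linear in $G$, because the $F_S$ are linearly independent. So take $G=s_\mu$. By Gessel's formula the right side is the number of $T\in SYT(\mu)$ with $\mathrm{Des}(T)\setminus\{s\}=\{1,\dots,s-1\}$.

That $1,\dots,s-1$ are descents means that the rows of $1,\dots,s$ strictly increase. These entries fill a partition shape of size $s$ with at most one cell in each row, so they occupy the column $(1^s)$. Next, suppose $i$ with $s<i<n$ is not a descent, so $i+1$ lies weakly above $i$. Then it lies strictly to the right of $i$; otherwise its cell would be weakly northwest of that of $i$, forcing $i+1<i$. So $s+1,\dots,n$ lie in strictly increasing columns: they fill $\mu/(1^s)$ as a horizontal strip, from left to right. Conversely, let $\mu/(1^s)$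 be a horizontal strip and fill it from left to right with $s+1,\dots,n$, after $1,\dots,s$ down the column. Rows increase; each column contains at most one strip cell, below any cell of $(1^s)$ in it; so this is a standard tableau. In a horizontal strip a cell further right lies weakly higher, so no $i$ with $s<i<n$ is a descent, and $1,\dots,s-1$ are descents.

Thus the number is $1$ if $\mu/(1^s)$ is a horizontal $d$-strip and $0$ otherwise. By the Pieri rule for $e_sh_d=s_{(1^s)}h_d$, this is $\langle s_\mu,e_sh_d\rangle$. $\square$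

**Step 1: from $\mathcal D_\lambda$ to marked $m$-paths.** Given $D\in\mathcal D_\lambda$, let $\hat D$ have the same levels $a_i$ with all sizes replaced by $m$, and let $B=\{i:k_i=m-1\}$. By (1), $\hat D$ is an $m$-path. The condition that (1) imposes in addition is $a_{i+1}\le a_i+m-1$ for $i\in B$, $i<n$. Given $a_{i+1}\le a_i+m$, it says $a_{i+1}\ne a_i+m$, that is, step $i$ is the top of its column; step $n$ always is. So $D\mapsto(\hat D,B)$ is a bijection from $\mathcal D_\lambda$ to pairs ($m$-path, set $B$ of $d$ column tops), and it preserves area. It is here that the two part sizes must be neighbors: lowering a step by exactly one forbids exactly one event, "the next step is on top of me".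

**Step 2: from marked $m$-paths to parking functions.** By (4) and Lemma 2, $\langle\nabla^me_n,e_sh_d\rangle$ is the sum of $t^{\operatorname{area}}q^{\operatorname{dinv}(PF)}$ over those $PF$ in whose word $\sigma$ the car $i+1$ precedes $i$ for $i<s$, and $i$ precedes $i+1$ for $s<i<n$. As $\sigma$ lists cars by decreasing rank, this says: among cars $1,\dots,s$ larger rank means larger car, and among cars $s+1,\dots,n$ larger rank means smaller car.

For such a $PF$ let $B$ be the set of the $d$ steps with cars $>s$. Two steps of $B$ cannot share a column: the upper one would have larger rank, hence a smaller car, but cars increase upward. Any step above an element of $B$ in its column has a larger car and so is also in $B$, which was just excluded. So each element of $B$ is a column top.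

Conversely, an $m$-path and a set $B$ of $d$ column tops admit exactly one such labelling with $B$ as the set of steps with cars $>s$: put cars $1,\dots,s$ off $B$ by increasing rank, and cars $s+1,\dots,n$ on $B$ by decreasing rank. It is column-increasing: of two consecutive steps in a column the lower one is not in $B$; the upper one is either not in $B$, and has a larger car because rank increases up a column, or in $B$, and carries a car $>s$.

So these $PF$ correspond bijectively to the pairs $(\hat D,B)$, hence to $\mathcal D_\lambda$, and area is preserved. It remains to follow dinv.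

## 7. The statistic $\operatorname{dinv}^*$ that parking functions produce

**Step 1: which pairs lose a point.** Let $S,S'$ satisfy (5); in particular $\mathrm{rank}(S)<\mathrm{rank}(S')$.

- If $S\notin B$, then $\mathrm{car}(S)<\mathrm{car}(S')$: for $S'\notin B$ by the rank order of the cars $\le s$, and for $S'\in B$ because $\mathrm{car}(S)\le s<\mathrm{car}(S')$.
- If $S\in B$, then $\mathrm{car}(S)>\mathrm{car}(S')$: for $S'\in B$ by the reversed rank order, and for $S'\notin B$ because $\mathrm{car}(S')\le s<\mathrm{car}(S)$.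

So (8) becomes $\operatorname{dinv}(PF)=\operatorname{dinv}(\hat D)-\#\{(S,S')\text{ satisfying (5)}:S\in B\}$.

**Step 2: express the result through the sizes $k_i=m-[i\in B]$.** Combine (6) and (7) for $i<j$.

- $a_i=a_j$: here $S=i$, giving $m-[i\in B]=k_i$.
- $a_i=a_j+\delta$, $\delta\ge1$: here $S=j$, and (5) holds iff $\delta\le m$, giving $(m-\delta+1)^+-[j\in B][\delta\le m]=(k_j-\delta+1)^+$.
- $a_j=a_i+\delta$, $\delta\ge1$: here $S=i$, and (5) holds iff $\delta<m$, giving $(m-\delta)^+-[i\in B][\delta<m]=(k_i-\delta)^+$.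

This motivates a definition that makes sense for every $\lambda$.

**Definition ($\operatorname{dinv}^*$).** For $D\in\mathcal D_\lambda$ with code $(a_i,k_i)$,
$$\operatorname{dinv}^*(D)=\sum_{i<j}p^*_{ij},\qquad p^*_{ij}=\begin{cases}k_i& a_i=a_j\\ (k_j-\delta+1)^+& a_i=a_j+\delta,\ \delta\ge1\\ (k_i-\delta)^+& a_j=a_i+\delta,\ \delta\ge1.\end{cases}\tag{10}$$

With it, Section 6 and the two steps above say: for $\lambda=((a+1)^s,a^{n-s})$,
$$\big\langle\nabla^{a+1}e_n,e_sh_{n-s}\big\rangle=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}^*(D)}\,t^{\operatorname{area}(D)}.\tag{11}$$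

**Where the direct comparison stops.** One would hope that $\operatorname{dinv}^*(D)=\operatorname{dinv}(D)$, and this is false. For equal levels, (2) counts the size of the right step and (10) the size of the left step. For $\lambda=(2,1)$ the path $(0,2)(0,1)$ has $\operatorname{dinv}=1$ and $\operatorname{dinv}^*=2$, and $(0,1)(0,2)$ has $\operatorname{dinv}=2$ and $\operatorname{dinv}^*=1$; on the other three paths the two statistics agree (both are $1,0,0$ on $(0,2)(1,1)$, $(0,2)(2,1)$, $(0,1)(1,2)$). This is the cross-over of Section 3: with $\operatorname{dinv}^*$, the order $(a+1,a)$ alone gives $\sum_{i+j=a+1}q^it^j$ and the order $(a,a+1)$ alone gives $\sum_{i+j=a}q^it^j$.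

For different levels, too, the extra $+1$ goes to the other side. In (2) a lower step gets the $+1$ when it stands to the *left* of the higher one, in (10) when it stands to the *right*. So $\operatorname{dinv}^*$ looks like dinv read from right to left. But $\mathcal D_\lambda$ is not closed under reversing the code: $(0,2)(1,1)$ reverses to $(1,1)(0,2)$, which is not a path. The idea is to reverse one level at a time, remembering only those freedoms that one really has when one builds a path from the bottom up.

## 8. Building a path level by level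

For this section $\lambda$ is again arbitrary. Call an element $(u,k)$ with $u<v$ *$v$-active* if $u+k\ge v$. For example, $(0,2)$ is $1$-active and $2$-active but not $3$-active.

**Theorem B (all $\lambda$).** For any partition $\lambda$ with $n$ positive parts,
$$C_\lambda(q,t)=\sum_{(K_0,K_1,\dots)}t^{\sum_v v\,n_v}\;q^{\sum_{v\ge1}n_vB_v}\;\prod_{v\ge0}P_{K_v}(q)\prod_{v\ge1}\binom{N_v+n_v-1}{n_v}_{\!q}.\tag{12}$$
The sum is over sequences of multisets with union $\lambda$. Here $n_v=|K_v|$; $N_v=\sum_{u<v}\#\{k\in K_u:u+k\ge v\}$; $B_v=\sum_{u<v}\sum_{k\in K_u}(k-(v-u))^+$; and $P_K(q)=\sum_wq^{\sum_r(r-1)w_r}$ over all distinct words $w$ rearranging $K$. If $N_v=0$, the binomial is $1$ for $n_v=0$ and $0$ for $n_v>0$.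

**Proposition 3.** For every $\lambda$, $\displaystyle\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}(D)}t^{\operatorname{area}(D)}=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}^*(D)}t^{\operatorname{area}(D)}$, and both equal the right side of (12).

*Proof.* **Step 1: restate (1) one level at a time.** *Claim.* Let $(a_i,k_i)$ be a sequence with $a_i\ge0$ and $(k_i)$ a rearrangement of $\lambda$. It satisfies (1) iff each element of level $v\ge1$ has some element of level $<v$ to its left, and the nearest such element is $v$-active.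

Suppose (1) holds and $a_j=v\ge1$. Let $i<j$ be maximal with $a_i<v$; it exists since $a_1=0$. Then $a_{i+1}\ge v$, by maximality if $i+1<j$ and because $a_j=v$ if $i+1=j$. So $v\le a_{i+1}\le a_i+k_i$, and element $i$ is $v$-active. Conversely, assume the condition. The first element has nothing to its left, so $a_1=0$. Take consecutive $i,i+1$. If $a_{i+1}\le a_i$, then $a_{i+1}\le a_i+k_i$ trivially. If $a_{i+1}>a_i$, the nearest element of level $<a_{i+1}$ to the left of $i+1$ is $i$ itself, so $a_i+k_i\ge a_{i+1}$.

**Step 2: list the free choices.** Let $D^{<v}$ and $D^{\le v}$ be the subsequences of elements of level $<v$ and $\le v$. By the claim, the condition on the level-$v$ elements involves only $D^{\le v}$. It says that in $D^{\le v}$ each level-$v$ element lies in the gap immediately following some $v$-active element of $D^{<v}$, that is, after that element and before the next element of $D^{<v}$, if any. The number of $v$-active elements is $N_v$, which depends only on the multisets $K_u$ of sizes at levels $u<v$. Therefore, given $D^{<v}$, the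 sequence $D^{\le v}$ is determined by, and can be prescribed freely through,

- the multiset $K_v$ of sizes at level $v$;
- the word $w_v$ of these sizes from left to right;
- the weakly increasing map $g_v:[n_v]\to[N_v]$, where $g_v(r)$ is the index, among the $v$-active elements counted from the left, of the nearest element of level $<v$ to the left of the $r$-th level-$v$ element.

At level $0$ there is only $K_0$ and an arbitrary word $w_0$. By induction on $v$, $\mathcal D_\lambda$ is in bijection with the data consisting of multisets $(K_v)_{v\ge0}$ with union $\lambda$, arbitrary words $w_v$ of $K_v$ for $v\ge0$, and arbitrary weakly increasing maps $g_v:[n_v]\to[N_v]$ for $v\ge1$. If $N_v=0<n_v$ there is no map; if $n_v=0$ there is exactly one.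

*Example.* The path $(0,1)(1,3)(3,1)(1,1)$ of type $(3,1,1,1)$ has $w_0=1$, $w_1=31$, $w_3=1$. Here $N_1=1$ and $g_1=(1,1)$. At level $3$ only $(1,3)$ is active, so $N_3=1$ and $g_3=(1)$.

**Step 3: read both statistics off the data.** Let $S'$ have level $v\ge1$, let $S=(u,k)$ have $u<v$, and put $\delta=v-u$. Since $(k-\delta+1)^+=(k-\delta)^++[\delta\le k]$, and $\delta\le k$ means that $S$ is $v$-active, (2) and (10) show that the pair contributes

- to $\sum p_{ij}$: $(k-\delta)^++[S\text{ is active and left of }S']$;
- to $\sum p^*_{ij}$: $(k-\delta)^++[S\text{ is active and right of }S']$.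

For fixed $S'$ the terms $(k-\delta)^+$ sum to $B_v$. Exactly $g_v(r)$ of the $N_v$ active elements lie to the left of the $r$-th element of level $v$. The term $-\#\{i:a_i\ge1\}$ in (2) contributes $-1$ for each element of level $v\ge1$. Hence
$$\operatorname{dinv}=\sum_{v\ge0}\sum_{r<r'}w_v(r')+\sum_{v\ge1}n_vB_v+\sum_{v\ge1}\sum_r\big(g_v(r)-1\big),\tag{13}$$
$$\operatorname{dinv}^*=\sum_{v\ge0}\sum_{r<r'}w_v(r)+\sum_{v\ge1}n_vB_v+\sum_{v\ge1}\sum_r\big(N_v-g_v(r)\big).\tag{14}$$

**Step 4: reverse each level.** Define an involution on the data: reverse every word $w_v$, and replace $g_v(r)$ by $N_v+1-g_v(n_v+1-r)$, which is again a weakly increasing map $[n_v]\to[N_v]$. It preserves all $K_v$, hence $\operatorname{area}=\sum_vv\,n_v$ and all $N_v$, $B_v$. Reversing $w_v$ exchanges $\sum_{r<r'}w_v(r')$ and $\sum_{r<r'}w_v(r)$; the change of $g_v$ exchanges $\sum_r(g_v(r)-1)$ and $\sum_r(N_v-g_v(r))$. So it exchanges (13) and (14), and the two generating functions agree.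

*Example, continued.* $B_1=0$ and $B_3=1$, so (13) gives $\operatorname{dinv}=1+1+0=2$. The involution turns $w_1$ into $13$ and leaves the rest, giving $(0,1)(1,1)(1,3)(3,1)$; by (10) its only nonzero terms are $p^*_{23}=1$ and $p^*_{34}=3-2=1$, so its $\operatorname{dinv}^*$ is $2$.

**Step 5: sum.** We have $\sum_{r<r'}w(r')=\sum_{r'}(r'-1)w(r')$, so summing $q^{\operatorname{dinv}}$ over the words gives $\prod_vP_{K_v}(q)$. For $N\ge1$, summing $q^{\sum_r(g(r)-1)}$ over weakly increasing $g:[n]\to[N]$ counts partitions with at most $n$ parts, each at most $N-1$, and gives $\binom{N+n-1}{n}_q$; for $N=0$ the convention in Theorem B applies. This is (12). $\square$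

Theorem B is part of Proposition 3.

**Completion of the proof of Theorem A.** By (11) and Proposition 3,
$$\big\langle\nabla^{a+1}e_n,e_sh_{n-s}\big\rangle=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}^*(D)}t^{\operatorname{area}(D)}=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}(D)}t^{\operatorname{area}(D)}=C_\lambda(q,t).$$
By Fact I the left side is symmetric in $q,t$. $\blacksquare$

**The case $\lambda=(2,1,1)$ by Theorem B.** The nonzero terms of (12), grouped by $K_0$, are as follows.

- $K_0=\{2,1,1\}$: $q^3+q^4+q^5$.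
- $K_0=\{2,1\}$: with $K_1=\{1\}$ ($N_1=2$, $B_1=1$): $tq(q+q^2)(1+q)$; with $K_2=\{1\}$ ($N_2=1$, $B_2=0$): $t^2(q+q^2)$.
- $K_0=\{1,1\}$, $K_1=\{2\}$ ($N_1=2$, $B_1=0$): $tq(1+q)$.
- $K_0=\{2\}$: $K_1=\{1,1\}$ gives $t^2q^3$; $K_1=\{1\},K_2=\{1\}$ gives $t^3q(1+q)$; $K_2=\{1,1\}$ gives $t^4q$; $K_2=\{1\},K_3=\{1\}$ gives $t^5$.
- $K_0=\{1\}$: $K_1=\{2,1\}$ gives $t^2(q+q^2)$; $K_1=\{2\},K_2=\{1\}$ gives $t^3q$; $K_1=\{2\},K_3=\{1\}$ gives $t^4$; $K_1=\{1\},K_2=\{2\}$ gives $t^3$.

The sum is
$$(q^3+q^4+q^5)+t(q+2q^2+2q^3+q^4)+t^2(2q+2q^2+q^3)+t^3(1+2q+q^2)+t^4(1+q)+t^5,$$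
which is symmetric, though the individual terms are not.

## 9. The specialization $t=1/q$ and the number of paths

Theorem C has two parts. They complement Theorem A and are not used in its proof.

**Theorem C.** (i) For $\lambda=((a+1)^s,a^{n-s})$, with $m=a+1$ and $d=n-s$,
$$q^{m\binom n2}C_\lambda(q,1/q)=\frac{q^{\binom d2}}{[mn+1]_q}\binom{mn+s}{s}_{\!q}\binom{mn+1}{d}_{\!q}.$$
In particular $|\mathcal D_\lambda|=\frac1{mn+1}\binom{mn+s}{s}\binom{mn+1}{d}$.

(ii) The hypothesis that parts differ by at most $1$ cannot be relaxed to "at most $2$": $C_{(3,1,1,1)}$ is not symmetric.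

For $\lambda=(2,1)$, (i) says $q^2(q^2+1+q^{-2}+q+q^{-1})=[5]_q$, which is correct, where $[N]_q=\frac{1-q^N}{1-q}$. For $\lambda=(2,1,1)$ the count is $\frac17\binom71\binom72=21$, the value at $q=t=1$ of the polynomial above.

We use plethystic notation: $f[Y]$ is obtained by writing $f$ in power sums and replacing $p_k$ by $p_k[Y]$, where $p_k[\cdot]$ is additive and multiplicative and replaces every variable (also $q,t,u$) by its $k$-th power. So $p_k\big[\frac X{1-q}\big]=\frac{p_k}{1-q^k}$ and $p_k[1-u]=1-u^k$. Example: $h_2\big[\frac X{1-q}\big]=\frac12\Big(\frac{p_1^2}{(1-q)^2}+\frac{p_2}{1-q^2}\Big)=\frac{s_2+qs_{11}}{(1-q)(1-q^2)}$, a multiple of $\tilde H_{(2)}$.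

*Proof of (i).* **Step 1: diagonalize $\nabla$ at $t=1/q$.** Let $J_\mu$ be the integral form Macdonald polynomials. We use $\tilde H_\mu=t^{n(\mu)}J_\mu\big[\frac X{1-t^{-1}};q,t^{-1}\big]$ and $J_\mu(q,q)=\prod_c(1-q^{h(c)})\,s_\mu$, the product over the cells $c$ of $\mu$ with hook lengths $h(c)$. The coefficients of $J_\mu$ are polynomials in its parameters, and the plethysm introduces only denominators $1-t^{-j}$, so we may set $t=1/q$: $\tilde H_\mu$ becomes a nonzero multiple of $s_\mu\big[\frac X{1-q}\big]$. These are a basis, because $p_k\mapsto p_k/(1-q^k)$ is invertible. So the matrix expressing the $\tilde H_\mu$ in Schur functions remains invertible at $t=1/q$, and the coefficients $c_\mu$ in $e_n=\sum_\mu c_\mu\tilde H_\mu$ have no pole there. Setting $t=1/q$ in $\nabla^me_n=\sum_\mu c_\mu T_\mu^m\tilde H_\mu$, we see that $\nabla^m$ multiplies the $s_\mu\big[\frac X{1-q}\big]$-component of $e_n$ by $q^{m(n(\mu')-n(\mu))}$.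

**Step 2: evaluate $s_\nu[1-u]$.** We need it to expand $e_n$. We have $s_\nu[1-u]=\sum_{\kappa\subseteq\nu}s_\kappa[1]\,s_{\nu/\kappa}[-u]$. Here $s_\kappa[1]$ is $1$ if $\kappa$ has at most one row and $0$ otherwise, and $s_{\nu/\kappa}[-u]=(-1)^{|\nu/\kappa|}s_{\nu'/\kappa'}[u]$ is $(-u)^{|\nu/\kappa|}$ if $\nu/\kappa$ is a vertical strip and $0$ otherwise. For $\kappa=(j)$, $\nu/(j)$ is a vertical strip iff $\nu_1-j\le1$ and $\nu_2\le1$. So $s_\nu[1-u]=0$ if $\nu$ is not a hook. For a hook $\nu=(\alpha+1,1^\beta)$ the values $j=\alpha+1,\alpha$ give $s_\nu[1-u]=(-u)^\beta+(-u)^{\beta+1}=(-u)^\beta(1-u)$.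

**Step 3: expand $\nabla^me_n$.** By $e_n[XY]=\sum_\mu s_\mu[X]s_{\mu'}[Y]$ we have $e_n=\sum_\mu s_\mu\big[\frac X{1-q}\big]s_{\mu'}[1-q]$, where only hooks contribute. For $\mu_r=(n-r,1^r)$, $0\le r\le n-1$, we have $\mu_r'=(r+1,1^{n-r-1})$ and
$$n(\mu_r')-n(\mu_r)=\binom{n-r}2-\binom{r+1}2=\frac{n^2-n-2nr}2=\binom n2-rn.$$
Hence
$$\nabla^me_n\big|_{t=1/q}=\sum_{r=0}^{n-1}s_{\mu_r}\!\Big[\frac X{1-q}\Big](-q)^{n-r-1}(1-q)\,q^{m\binom n2-mnr}.\tag{15}$$

**Step 4: recognize the sum.** In the same way, with $u=q^N$,
$$e_n\big[X[N]_q\big]=e_n\Big[\frac X{1-q}(1-q^N)\Big]=\sum_{r=0}^{n-1}s_{\mu_r}\!\Big[\frac X{1-q}\Big](-q^N)^{n-r-1}(1-q^N).\tag{16}$$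
For $N=mn+1$, $q^{N(n-r-1)}=q^{n-r-1}q^{mn(n-1)-mnr}=q^{n-r-1}q^{2m\binom n2-mnr}$. Comparing (15) and (16) term by term,
$$q^{m\binom n2}\,\nabla^me_n\big|_{t=1/q}=\frac{e_n\big[X[mn+1]_q\big]}{[mn+1]_q}.$$

**Step 5: pair with $e_sh_d$.** From $e_n[XY]=\sum_\mu s_\mu[X]s_{\mu'}[Y]$ we get $\langle e_n[XY],f\rangle=(\omega f)[Y]$ for $f$ of degree $n$, where $\omega s_\mu=s_{\mu'}$. By Theorem A,
$$q^{m\binom n2}C_\lambda(q,1/q)=\frac{h_s[Y]\,e_d[Y]}{[mn+1]_q}\quad\text{at }Y=[mn+1]_q=1+q+\cdots+q^{mn}.$$
Here $h_s[Y]=h_s(1,q,\dots,q^{mn})=\binom{mn+s}s_q$ and $e_d[Y]=e_d(1,q,\dots,q^{mn})=q^{\binom d2}\binom{mn+1}d_q$. Setting $q=1$ gives $|\mathcal D_\lambda|$. $\square$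

## 10. Failure of symmetry for $\lambda=(3,1,1,1)$

*Proof of Theorem C (ii).* We compare the coefficients of $q^5t^2$ and $q^2t^5$.

**Step 1: the coefficient of $q^5t^2$ is $1$.** We use Theorem B. Area $2$ with four parts means $(n_0,n_1)=(2,2)$ or $(n_0,n_2)=(3,1)$. The terms are as follows.

- $K_0=\{3,1\}$, $K_1=\{1,1\}$: $N_1=2$, $B_1=2$, $n_1B_1=4$, giving $q^4(q+q^3)\,q\,(1+q+q^2)$, which starts in degree $6$.
- $K_0=\{1,1\}$, $K_1=\{3,1\}$: $N_1=2$, $B_1=0$, giving $q(q+q^3)(1+q+q^2)=q^2+q^3+2q^4+q^5+q^6$.
- $K_0=\{3,1,1\}$, $K_2=\{1\}$: $N_2=1$, $B_2=1$, giving $q(q^3+q^5+q^7)$, which has only even degrees.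
- $K_0=\{1,1,1\}$, $K_2=\{3\}$: $N_2=0$, giving $0$.

Only the second term contains $q^5$, with coefficient $1$.

**Step 2: the coefficient of $q^2t^5$ is at least $3$.** The following three sequences satisfy (1) and have area $5$. Their dinv is computed by (2), listing the nonzero $p_{ij}$.

- $(0,1)(1,3)(3,1)(1,1)$: $p_{12}=1$, $p_{14}=1$, $p_{23}=3-2+1=2$, $p_{24}=1$; the sum is $5$, three levels are $\ge1$, so $\operatorname{dinv}=2$.
- $(0,1)(0,1)(1,3)(4,1)$: $p_{12}=1$, $p_{13}=1$, $p_{23}=1$, $p_{34}=3-3+1=1$; the sum is $4$, two levels are $\ge1$, so $\operatorname{dinv}=2$.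
- $(0,3)(3,1)(2,1)(0,1)$: $p_{12}=3-3+1=1$, $p_{13}=3-2+1=2$, $p_{14}=1$; the sum is $4$, two levels are $\ge1$, so $\operatorname{dinv}=2$.

As a check from the definition, the first path is $D=N^1N^3E\,N^1E^3N^1E^2$, and sweeping it gives $\Phi(D)=N^1E\,N^1N^3E^3N^1E^2$, whose north steps start at levels $0,0,1,1$: area $2$.

Since $3>1$, $C_{(3,1,1,1)}(q,t)\ne C_{(3,1,1,1)}(t,q)$. $\square$
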